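\title{Minimizing measures of twist maps with positive Lyapunov exponent whose support is not uniformly hyperbolic}

\begin{abstract}
For every irrational $\omega$ we construct a symplectic twist map of the annulus, of the form $(x,y)\mapsto(x+y+V'(x),\,y+V'(x))$ with $V\in C^2(\mathbb{T})$, that has a minimizing ergodic measure of rotation number $\omega$ with positive Lyapunov exponent and with support that is not uniformly hyperbolic. This answers a question posed in a survey of Arnaud. The support is a Cantor set along which the derivative of the map is, in a fixed basis, an almost Mathieu cocycle at the bottom of its spectrum; the lengths of the gaps of the Cantor set solve the corresponding Schr\"odinger equation at all sites but one. We also show that such measures exist exactly for irrational rotation numbers, and then with any prescribed positive exponent.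
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Twist maps and minimizing measures}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ and let $\mathbb{A}=\mathbb{T}\times\mathbb{R}$ be the annulus with the area form $dx\wedge dy$. Functions on $\mathbb{T}$ are identified with $1$-periodic functions on $\mathbb{R}$. A \emph{symplectic twist map} is a $C^1$ diffeomorphism $f$ of $\mathbb{A}$ that is isotopic to the identity, preserves the area form, and has a lift $F(x,y)=(X(x,y),Y(x,y))$ to $\mathbb{R}^2$, with $F(x+1,y)=F(x,y)+(1,0)$, such that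
\begin{enumerate}
\item[(i)] for every $x$, the map $y\mapsto X(x,y)$ is an increasing diffeomorphism of $\mathbb{R}$ onto $\mathbb{R}$;
\item[(ii)] there is a $C^2$ function $S:\mathbb{R}^2\to\mathbb{R}$, the \emph{generating function}, with $S(x+1,X+1)=S(x,X)$, such that $y=-\partial_1S(x,X)$ and $Y=\partial_2S(x,X)$ whenever $(X,Y)=F(x,y)$.
\end{enumerate}
By (ii), the abscissas of an orbit $(x_k,y_k)_{k\in\mathbb{Z}}$ of $F$ satisfy $\partial_2S(x_{k-1},x_k)+\partial_1S(x_k,x_{k+1})=0$: they form a critical point of the action $\sum_kS(x_k,x_{k+1})$ under finitely supported variations. The orbit is \emph{minimizing} if every finite segment is a global minimum with fixed endpoints, that is, if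
\[
\sum_{k=m}^{n-1}S(x_k,x_{k+1})\le\sum_{k=m}^{n-1}S(z_k,z_{k+1})
\]
for all integers $m<n$ and all real sequences $(z_m,\dots,z_n)$ with $z_m=x_m$ and $z_n=x_n$. An orbit of $f$ is minimizing if its lifts are; by the periodicity of $S$ it suffices to test one lift. A \emph{minimizing ergodic measure} is an ergodic $f$-invariant Borel probability measure $\mu$ whose support is compact and contains only minimizing orbits. Its \emph{rotation number} is $\rho(\mu)=\int(X(x,y)-x)\,d\mu$; by Birkhoff's theorem it equals $\lim_n(x_n-x_0)/n$ along almost every orbit.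

There are two ways for such a measure to be hyperbolic. By Oseledets' theorem there is $\lambda(\mu)\ge0$ such that, for $\mu$-almost every $z$ and every nonzero tangent vector $w$ at $z$, the limit of $\frac1n\log|Df^n(z)w|$ as $n\to+\infty$ exists and equals $\lambda(\mu)$ or $-\lambda(\mu)$. The norm $\|Df^n(z)\|$ is comparable to the larger of the norms of its two columns, and it is at least $1$ because $\det Df^n=1$. Hence
\begin{equation}\label{eq:lambda}
\lambda(\mu)=\lim_{n\to+\infty}\frac1n\log\|Df^n(z)\|\qquad\text{for $\mu$-almost every $z$.}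
\end{equation}
The measure has \emph{nonzero Lyapunov exponents} if $\lambda(\mu)>0$. On the other hand, a compact invariant set $M$ is \emph{uniformly hyperbolic} if there are a continuous $Df$-invariant splitting $T_z\mathbb{A}=E^s(z)\oplus E^u(z)$, $z\in M$, and constants $C>0$, $0<\kappa<1$ such that, for all $n\ge0$,
\[
|Df^nw|\le C\kappa^n|w|\quad(w\in E^s),\qquad |Df^{-n}w|\le C\kappa^n|w|\quad(w\in E^u).
\]
The first notion is asymptotic and holds almost everywhere: it says nothing about how long one waits for growth to begin, nor about the angle between contracted and expanded directions. The second controls both, at every point of $M$. The following question is posed in \cite{Arnaud}.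

\begin{quote}
\emph{Do there exist a symplectic twist map $f$ and a minimizing ergodic measure $\mu$ of $f$ with nonzero Lyapunov exponents such that $\operatorname{supp}\mu$ is not uniformly hyperbolic?}
\end{quote}

In the simplest case the two notions coincide.

\begin{lemma}\label{lem:periodic}
If $\operatorname{supp}\mu$ is a periodic orbit and $\lambda(\mu)>0$, then the orbit is uniformly hyperbolic.
\end{lemma}

\begin{proof}
Let $n$ be the period, $z$ a point of the orbit and $B=Df^n(z)$, so $\det B=1$. If both eigenvalues of $B$ had modulus $1$, then $\|B^j\|$ would grow at most linearly in $j$, and \eqref{eq:lambda} would give $\lambda(\mu)=0$. Nonreal eigenvalues are conjugate with product $1$, hence of modulus $1$. So the eigenvalues are real numbers $\sigma^{-1},\sigma$ with $|\sigma|>1$. Let $E^s(z),E^u(z)$ be the eigenlines and transport them by $Df^j$, $0\le j<n$. The estimates hold with $\kappa=|\sigma|^{-1/n}$ and a constant $C$ that absorbs the finitely many factors of an incomplete period.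
\end{proof}

The support of a minimizing ergodic measure is very rigid: $f$ acts on it like a circle homeomorphism, and when the rotation number is rational the support is a periodic orbit (Section~\ref{sec:range}). So for rational rotation numbers the answer is no, and one may guess that so orderly a dynamics leaves no room for nonuniform behavior when the rotation number is irrational either. The guess is wrong.

\subsection{Results}

Fix $\omega\in\mathbb{R}\setminus\mathbb{Q}$. For a continuous function $v:\mathbb{T}\to\mathbb{R}$ and $\theta\in\mathbb{R}$, let $L^v_\theta$ be the bounded self-adjoint operator on $\ell^2(\mathbb{Z})$ given by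
\[
(L^v_\theta\psi)_k=-\psi_{k+1}-\psi_{k-1}+v(\theta+k\omega)\psi_k ,
\]
and define
\[
A^v(\theta)=\begin{pmatrix}v(\theta)&-1\\1&0\end{pmatrix},\qquad A^v_n(\theta)=A^v(\theta+(n-1)\omega)\cdots A^v(\theta),
\]
\[
\Lambda(v)=\lim_{n\to\infty}\frac1n\int_0^1\log\|A^v_n(\theta)\|\,d\theta .
\]
The limit exists because the integrals form a subadditive sequence. The minimum of the spectrum of $L^v_\theta$ does not depend on $\theta$ (Lemma~\ref{lem:bottom}); we call it $E_0(v)$. For $V\in C^2(\mathbb{T})$ let $f_V$ be the map of $\mathbb{A}$ with lift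
\[
F_V(x,y)=\bigl(x+y+V'(x),\;y+V'(x)\bigr).
\]
It is a symplectic twist map with generating function $S_V(x,X)=\frac12(X-x)^2+V(x)$ (Lemma~\ref{lem:standard}).

\begin{theorem}\label{thm:main}
Let $\omega$ be irrational, let $q:\mathbb{T}\to\mathbb{R}$ be continuous, and put $v=q-E_0(q)$. Assume $\Lambda(v)>0$. Then there is $V\in C^2(\mathbb{T})$ such that $f_V$ has a minimizing ergodic measure $\mu$ with rotation number $\omega$ and $\lambda(\mu)=\Lambda(v)>0$, whose support is a Cantor set projecting injectively onto a Lebesgue-null subset of $\mathbb{T}$ and is not uniformly hyperbolic.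
\end{theorem}

\begin{corollary}\label{cor:answer}
For every irrational $\omega$ and every $\beta>1$, the function $q(\theta)=2\beta\cos2\pi\theta$ satisfies $\Lambda(q-E_0(q))\ge\log\beta>0$. Hence the answer to the question is yes.
\end{corollary}

\begin{theorem}\label{thm:range}
Let $\rho\in\mathbb{R}$ and $\Lambda\in(0,\infty)$. There exist a symplectic twist map and a minimizing ergodic measure $\mu$ with rotation number $\rho$, with $\lambda(\mu)=\Lambda$, and with support that is not uniformly hyperbolic, if and only if $\rho\notin\mathbb{Q}$.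
\end{theorem}

The maps obtained are exactly in the class of the question: $f$ is $C^1$ and $S$ is $C^2$. We make no claim about higher regularity. Theorem~\ref{thm:main} and Corollary~\ref{cor:answer} use only the theorems of Kingman and Oseledets and elementary facts; the theorem of Bourgain and Jitomirskaya \cite{BJ} enters only in Theorem~\ref{thm:range}.

The proof has a linear and a nonlinear half. Section~\ref{sec:linear} translates the three properties in the question into properties of a Schr\"odinger operator and finds an operator that has them. The harder half is to realize that operator along minimizing orbits of a twist map. Section~\ref{sec:example} shows the mechanism on an explicit example, Section~\ref{sec:realization} carries it out in general, and Sections~\ref{sec:proof} and~\ref{sec:range} prove the theorems.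

\section{The linearized problem}\label{sec:linear}

\subsection{The maps $f_V$ and their second variation}

\begin{lemma}\label{lem:standard}
Let $V\in C^2(\mathbb{T})$. Then $f_V$ is a symplectic twist map with generating function $S_V$. With $P=P^{-1}=\begin{pmatrix}1&0\\1&-1\end{pmatrix}$,
\begin{equation}\label{eq:conj}
P\,DF_V(x,y)\,P^{-1}=\begin{pmatrix}2+V''(x)&-1\\1&0\end{pmatrix}.
\end{equation}
\end{lemma}

\begin{proof}
For $s\in[0,1]$, the shears $(x,y)\mapsto(x,y+sV'(x))$ and $(x,y)\mapsto(x+sy,y)$ are area-preserving $C^1$ diffeomorphisms of $\mathbb{R}^2$ that commute with $(x,y)\mapsto(x+1,y)$. Applying the first and then the second gives the identity for $s=0$ and $F_V$ for $s=1$. The map $y\mapsto X=x+y+V'(x)$ is a translation. The function $S_V$ is $C^2$ and invariant under $(x,X)\mapsto(x+1,X+1)$, and $-\partial_1S_V=X-x-V'(x)=y$, $\partial_2S_V=X-x=Y$. Finally,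
\[
P\begin{pmatrix}1+V''&1\\V''&1\end{pmatrix}P^{-1}=P\begin{pmatrix}2+V''&-1\\1+V''&-1\end{pmatrix}=\begin{pmatrix}2+V''&-1\\1&0\end{pmatrix}.\qedhere
\]
\end{proof}

Since $Y=X-x$, orbits of $F_V$ correspond to solutions of
\begin{equation}\label{eq:EL}
x_{k+1}+x_{k-1}-2x_k=V'(x_k),\qquad y_k=x_k-x_{k-1},
\end{equation}
and $P$ is the passage from $(\delta x_k,\delta y_k)$ to $(\delta x_k,\delta x_{k-1})$. Along an orbit put $v_k=2+V''(x_k)$. To any bounded real sequence $(v_k)$ we attach the operator and the matrices
\[
(L\psi)_k=-\psi_{k+1}-\psi_{k-1}+v_k\psi_k,\qquad T_k=\begin{pmatrix}v_k&-1\\1&0\end{pmatrix}.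
\]
A sequence $(\psi_k)$ solves $\psi_{k+1}+\psi_{k-1}=v_k\psi_k$, the linearization of \eqref{eq:EL}, if and only if $(\psi_{k+1},\psi_k)^T=T_k(\psi_k,\psi_{k-1})^T$ for all $k$. For finitely supported real $\psi$,
\begin{equation}\label{eq:second}
\frac{d^2}{dt^2}\Big|_{t=0}\sum_kS_V(x_k+t\psi_k,x_{k+1}+t\psi_{k+1})=\sum_k(\psi_{k+1}-\psi_k)^2+\sum_k(v_k-2)\psi_k^2=\langle\psi,L\psi\rangle ,
\end{equation}
the first sum being taken over the finitely many terms that depend on $t$. So $L$ is the Hessian of the action, and \emph{along a minimizing orbit $L\ge0$}, meaning $\langle\psi,L\psi\rangle\ge0$ for finitely supported $\psi$ and hence, by density, for all $\psi\in\ell^2(\mathbb{Z})$. All sequences below are real. We use twice the inequality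
\begin{equation}\label{eq:CS}
\|L\psi\|^2\le\|L\|\,\langle\psi,L\psi\rangle\qquad\text{if }L\ge0 ,
\end{equation}
which follows from the Cauchy--Schwarz inequality for the nonnegative form $\langle\cdot,L\,\cdot\rangle$: with $\varphi=L\psi$, one has $\|\varphi\|^4=\langle\varphi,L\psi\rangle^2\le\langle\varphi,L\varphi\rangle\langle\psi,L\psi\rangle\le\|L\|\,\|\varphi\|^2\langle\psi,L\psi\rangle$.

\subsection{Uniform hyperbolicity forces a lower bound}

Write $T_{m,k}=T_{m-1}\cdots T_k$ for $m>k$ and $T_{k,k}=I$.

\begin{lemma}\label{lem:dichotomy}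
Suppose that $\mathbb{R}^2=E^s_k\oplus E^u_k$ for $k\in\mathbb{Z}$, with $T_kE^s_k=E^s_{k+1}$ and $T_kE^u_k=E^u_{k+1}$, that the projections $\pi^s_k,\pi^u_k$ of these splittings have norm at most $N$, and that for some $C>0$, $0<\kappa<1$ and all $m\ge k$,
\[
|T_{m,k}w|\le C\kappa^{m-k}|w|\quad(w\in E^s_k),\qquad |T_{m,k}^{-1}w|\le C\kappa^{m-k}|w|\quad(w\in E^u_m).
\]
Then $\|\psi\|\le\frac{2CN}{1-\kappa}\|L\psi\|$ for every finitely supported $\psi$.
\end{lemma}

\begin{proof}
Let $\varphi=L\psi$, $\Psi_k=(\psi_k,\psi_{k-1})^T$ and $e=(1,0)^T$. The relation $\psi_{k+1}=v_k\psi_k-\psi_{k-1}-\varphi_k$ reads $\Psi_{k+1}=T_k\Psi_k-\varphi_ke$. Invariance of the splitting gives $\pi^s_{k+1}T_k=T_k\pi^s_k$ and $\pi^u_{k+1}T_k=T_k\pi^u_k$, so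
\[
\pi^s_{k+1}\Psi_{k+1}=T_k\pi^s_k\Psi_k-\varphi_k\pi^s_{k+1}e,\qquad \pi^u_k\Psi_k=T_k^{-1}\bigl(\pi^u_{k+1}\Psi_{k+1}+\varphi_k\pi^u_{k+1}e\bigr).
\]
Since $\Psi_k=0$ for large $|k|$, we solve the first recursion forward from the far past and the second backward from the far future, each in the direction in which it contracts:
\[
\pi^s_n\Psi_n=-\sum_{k<n}\varphi_k\,T_{n,k+1}\pi^s_{k+1}e,\qquad \pi^u_n\Psi_n=\sum_{k\ge n}\varphi_k\,T_{k+1,n}^{-1}\pi^u_{k+1}e .
\]
Therefore
\[
|\psi_n|\le|\Psi_n|\le CN\sum_{k<n}\kappa^{\,n-1-k}|\varphi_k|+CN\sum_{k\ge n}\kappa^{\,k+1-n}|\varphi_k| .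
\]
The right side is the convolution of $|\varphi|$ with a kernel of $\ell^1$ norm $CN\frac{1+\kappa}{1-\kappa}$, and Young's inequality $\|a*b\|_2\le\|a\|_1\|b\|_2$ concludes the proof.
\end{proof}

The question now has a linear shadow. Minimality requires $L\ge0$. If moreover $\langle\psi,L\psi\rangle$ can be made arbitrarily small on finitely supported unit vectors, then by \eqref{eq:CS} so can $\|L\psi\|$, and Lemma~\ref{lem:dichotomy} excludes uniform hyperbolicity. So we look for a potential for which $0$ is the bottom of the spectrum while the products $T_{n,0}$ still grow exponentially.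

\subsection{Quasi-periodic potentials at the bottom of the spectrum}

\begin{lemma}\label{lem:bottom}
Let $q:\mathbb{T}\to\mathbb{R}$ be continuous and let $e(\theta)$ be the infimum of $\langle\psi,L^q_\theta\psi\rangle$ over finitely supported unit vectors $\psi$. Then $e(\theta)=E_0$ does not depend on $\theta$. With $v=q-E_0$, for every $\theta$ one has $L^v_\theta\ge0$, and there are finitely supported unit vectors $\psi^{(j)}$ with $\|L^v_\theta\psi^{(j)}\|\to0$. In particular $E_0$ is the minimum of the spectrum of $L^q_\theta$.
\end{lemma}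

\begin{proof}
We have $|e(\theta)-e(\theta')|\le\|L^q_\theta-L^q_{\theta'}\|=\sup_k|q(\theta+k\omega)-q(\theta'+k\omega)|$, so $e$ is continuous because $q$ is uniformly continuous. The shift of $\mathbb{Z}$ conjugates $L^q_{\theta+\omega}$ to $L^q_\theta$, and $L^q_{\theta+1}=L^q_\theta$; thus $e$ is invariant under the group $\mathbb{Z}\omega+\mathbb{Z}$, which is dense since $\omega$ is irrational. So $e$ is constant. Then $L^v_\theta=L^q_\theta-E_0\ge0$, and a minimizing sequence $\psi^{(j)}$ for $e(\theta)$ has $\|L^v_\theta\psi^{(j)}\|\to0$ by \eqref{eq:CS}. The first fact places the spectrum in $[E_0,\infty)$; the second shows that $L^q_\theta-E_0$ has no bounded inverse.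
\end{proof}

For constant $q$ the hypothesis $\Lambda(v)>0$ of Theorem~\ref{thm:main} fails. The last equality in \eqref{eq:second}, tested on normalized indicator functions of long intervals, gives $E_0=q-2$; so $v\equiv2$, the solutions of $\psi_{k+1}+\psi_{k-1}=2\psi_k$ are affine in $k$, and $\Lambda(v)=0$. A large oscillating potential behaves differently, by Herman's argument.

\begin{lemma}\label{lem:herman}
Let $\beta>0$, $E\in\mathbb{R}$ and $v(\theta)=2\beta\cos2\pi\theta-E$. Then $\Lambda(v)\ge\log\beta$.
\end{lemma}

\begin{proof}
With $z=e^{2\pi i\theta}$ we have $v=\beta(z+z^{-1})-E$, so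
\[
zA^v(\theta)=B(z):=\begin{pmatrix}\beta z^2-Ez+\beta&-z\\z&0\end{pmatrix}
\]
is polynomial in $z$. Let $B_n(z)=B(e^{2\pi i(n-1)\omega}z)\cdots B(e^{2\pi i\omega}z)B(z)$ and let $b_n(z)$ be its upper left entry. For $|z|=1$, $B_n(z)$ is $A^v_n(\theta)$ times a scalar of modulus $1$, so $|b_n(z)|\le\|A^v_n(\theta)\|$. Also $B_n(0)=\operatorname{diag}(\beta,0)^n$, so $b_n(0)=\beta^n$. The function $\log|b_n|$ is subharmonic, so its value at $0$ is at most its mean on the unit circle:
\[
n\log\beta\le\int_0^1\log|b_n(e^{2\pi i\theta})|\,d\theta\le\int_0^1\log\|A^v_n(\theta)\|\,d\theta .\qedhere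
\]
\end{proof}

The bound holds at every energy $E$, so we never need the value of $E_0$. Corollary~\ref{cor:answer} follows from Theorem~\ref{thm:main} and Lemma~\ref{lem:herman} with $E=E_0(q)$.

We shall use the ergodic theorems in the following form. Let $R$ be the rotation of $\mathbb{T}$ by $\omega$ or by $-\omega$, which is ergodic for Lebesgue measure, let $B:\mathbb{T}\to SL(2,\mathbb{R})$ be continuous, $B_n(\theta)=B(R^{n-1}\theta)\cdots B(\theta)$ and $\Lambda_B=\lim\frac1n\int\log\|B_n\|\,d\theta$.
\begin{enumerate}
\item[(K)] (Kingman) For almost every $\theta$, $\frac1n\log\|B_n(\theta)\|\to\Lambda_B$.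
\item[(O)] (Oseledets) If $\Lambda_B>0$, then for almost every $\theta$ there is $w\ne0$ with $\frac1n\log|B_n(\theta)w|\to-\Lambda_B$.
\end{enumerate}

\section{Gap lengths, and an example by hand}\label{sec:example}

We want a potential $V$ and minimizing orbits with $2+V''(x_k)=v(\theta+k\omega)$. The difficulty is that $V$ plays two roles: $V'$ decides where the orbit goes, and $V''$ is then read off along it. The way out is to observe what an invariant Cantor set records about $V''$.

Let $(a_k)$ and $(b_k)$ be two solutions of \eqref{eq:EL} with $a_k<b_k$, such that the intervals $[a_k,b_k]$ are pairwise disjoint modulo $1$; think of the orbit of a gap. The lengths $\ell_k=b_k-a_k$ are positive and summable, and subtracting the two equations gives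
\begin{equation}\label{eq:gaps}
\frac{\ell_{k+1}+\ell_{k-1}}{\ell_k}=2+\frac1{\ell_k}\int_{a_k}^{b_k}V''(x)\,dx .
\end{equation}
So the gap lengths solve the linearized equation, with $V''(x_k)$ replaced by its mean over the $k$th gap. We read \eqref{eq:gaps} backward: start from a positive summable solution $(\ell_k)$ of $\ell_{k+1}+\ell_{k-1}=v_k\ell_k$, build a Cantor set with gaps of these lengths ordered like an orbit of the rotation, and let $V''$ equal $v_k-2$ on the $k$th gap. A solution summable in both directions need not exist. We glue a solution decaying in the future to one decaying in the past and accept a defect at $k=0$, to be repaired inside the gap number $0$, which the orbits in the Cantor set never enter.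

Everything is explicit for $v\equiv\frac52$. The solutions of $\psi_{k+1}+\psi_{k-1}=\frac52\psi_k$ are spanned by $2^k$ and $2^{-k}$. Gluing gives $\ell_k=\frac13\,2^{-|k|}$, with $\sum_k\ell_k=1$ and
\[
\ell_{k+1}+\ell_{k-1}-\tfrac52\ell_k=0\quad(k\ne0),\qquad \ell_1+\ell_{-1}-\tfrac52\ell_0=\tfrac13-\tfrac56=-\tfrac12 .
\]
Thus $(\ell_1+\ell_{-1})/\ell_0=1=\frac52-d$ with defect $d=\frac32$. Let $\Phi(t)=\sum_k\ell_k\lceil t-k\omega\rceil$, an increasing function with a jump of size $\ell_k$ at each point of $k\omega+\mathbb{Z}$ and with $\Phi(t+1)=\Phi(t)+1$. Shifting the summation index gives $\Phi(t\pm\omega)=\sum_k\ell_{k\pm1}\lceil t-k\omega\rceil$, hence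
\[
\Phi(t+\omega)+\Phi(t-\omega)-2\Phi(t)=\tfrac12\Phi(t)-\tfrac12\lceil t\rceil .
\]
Since $\lceil s\rceil+\lceil-s\rceil=1$ for $s\notin\mathbb{Z}$, we get $\Phi(0)=\sum_{k\ge1}\ell_k=\frac13$ and $\Phi(0^+)=\frac13+\ell_0=\frac23$. So $\Phi(t)\in(n-\frac13,n+\frac13]$ when $\lceil t\rceil=n$. Consequently, for every $t$, the sequence $x_j=\Phi(t+j\omega)$ solves \eqref{eq:EL} for \emph{any} periodic $C^1$ function $V$ with $V(x)=\frac14x^2$ on $[-\frac13,\frac13]$, and along it $2+V''=\frac52$, as prescribed (the derivative being one-sided at $\pm\frac13$).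

Whether these orbits minimize depends on how $V$ is filled in on the gap $[\frac13,\frac23]$: if $V(\frac12)$ is very negative, moving one $x_j$ to $\frac12$ lowers the action. One filling is distinguished, the one with constant second derivative equal to the mean $1-2=-1$ required by \eqref{eq:gaps}:
\[
V_0(x)=\tfrac1{36}+\tfrac12\bigl(x-\tfrac13\bigr)\bigl(\tfrac23-x\bigr)\qquad\text{on }\bigl[\tfrac13,\tfrac23\bigr].
\]
Now $V_0'$ is affine on every gap $[\Phi(j\omega),\Phi(j\omega^+)]$, so every convex combination of the two solutions $\Phi(j\omega)$ and $\Phi(j\omega^+)$ solves \eqref{eq:EL} for $V_0$. The solutions then pass through every point of the line, in order, and Lemma~\ref{lem:min} below shows that this makes them minimizing. But $V_0''$ jumps between $\frac12$ and $-1$ at the ends of the gap, a jump of size $d$. Adding the bump $\eta=\frac{27}4(x-\frac13)^2(\frac23-x)^2$ on the gap, whose second derivative at both ends is $\frac32$, produces a $C^2$ potential $V=V_0+\eta$. Because $\eta\ge0$ and $\eta$ vanishes where the orbits $\Phi(t+j\omega)$ live, these orbits keep their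 action while competitors pay at least as much as before. The sign $d\ge0$ is what allows a nonnegative bump.

In this example the derivative along the orbits is, by \eqref{eq:conj}, a constant matrix with eigenvalues $2$ and $\frac12$, and the invariant set is uniformly hyperbolic; accordingly $L\ge\frac12$ by \eqref{eq:second}. The construction, however, needs only $L\ge0$ and a positive exponent, and it survives at the bottom of the spectrum.

\section{Realizing a cocycle on a minimizing Cantor set}\label{sec:realization}

\begin{proposition}\label{prop:real}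
Let $\omega$ be irrational and let $v:\mathbb{T}\to\mathbb{R}$ be continuous, with $L^v_\theta\ge0$ for all $\theta$ and $\Lambda(v)>0$. Then there are $V\in C^2(\mathbb{T})$, a minimizing ergodic measure $\mu$ of $f_V$ with support $M$, and a continuous map $\varpi:M\to\mathbb{T}$ such that
\begin{enumerate}
\item[(a)] $\rho(\mu)=\omega$, and $M$ is the graph of a continuous function over a Lebesgue-null Cantor set $K\subset\mathbb{T}$;
\item[(b)] $\varpi\circ f_V=\varpi+\omega$, and $\varpi_*\mu$ is Lebesgue measure;
\item[(c)] $V''(x)=v(\varpi(x,y))-2$ for all $(x,y)\in M$.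
\end{enumerate}
\end{proposition}

The proof occupies this section. We write $A=A^v$.

\subsection{The gap lengths}

\begin{lemma}\label{lem:lengths}
There are $\theta_0\in\mathbb{R}$, a number $d\ge0$ and positive numbers $\ell_k$, $k\in\mathbb{Z}$, decaying exponentially as $|k|\to\infty$, with $\sum_k\ell_k=1$, such that, with $v_k=v(\theta_0+k\omega)$ and $c_k=(\ell_{k+1}+\ell_{k-1})/\ell_k$,
\[
c_k=v_k\quad(k\ne0),\qquad c_0=v_0-d .
\]
In particular $\ell_{k\pm1}/\ell_k\le c_k\le\max v$ for all $k$.
\end{lemma}

\begin{proof}
\emph{Decaying solutions.} Apply (O) to $A$ over the rotation by $\omega$, and to $B(\theta)=A(\theta-\omega)^{-1}$ over the rotation by $-\omega$. Here $B_n(\theta)=A_n(\theta-n\omega)^{-1}$, and a matrix in $SL(2,\mathbb{R})$ has the same norm as its inverse, so $\Lambda_B=\Lambda(v)>0$. Choose $\theta_0$ in both sets of full measure. The two vectors given by (O), taken as initial data $(u_0,u_{-1})^T$, produce nonzero solutions $u^+,u^-$ on $\mathbb{Z}$ of $u_{k+1}+u_{k-1}=v_ku_k$, decaying exponentially as $k\to+\infty$ and as $k\to-\infty$ respectively. Let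 $L=L^v_{\theta_0}\ge0$.

\emph{Positivity.} To serve as lengths, these solutions must not change sign; we test $L\ge0$ on their tails. Fix $j$, and let $\psi_k=u^+_k$ for $k\ge j+1$ and $\psi_k=0$ for $k\le j$. Then $\psi\in\ell^2(\mathbb{Z})$ and
\[
(L\psi)_k=0\ \ (k\ge j+2),\qquad (L\psi)_{j+1}=-u^+_{j+2}+v_{j+1}u^+_{j+1}=u^+_j,\qquad (L\psi)_j=-u^+_{j+1}.
\]
Hence $0\le\langle\psi,L\psi\rangle=u^+_ju^+_{j+1}$. If $u^+_j=0$, then $\langle\psi,L\psi\rangle=0$, so $L\psi=0$ by \eqref{eq:CS}, so $u^+_{j+1}=0$; two consecutive zeros force $u^+\equiv0$, which is excluded. Thus $u^+$ never vanishes and $u^+_ju^+_{j+1}>0$ for all $j$. The reflection $k\mapsto-k$ turns $u^-$ into a solution decaying at $+\infty$ for the sequence $(v_{-k})$, whose operator is unitarily conjugate to $L$ and hence nonnegative; so $u^-$ also has a constant strict sign. Normalize $u^\pm_0=1$.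

\emph{Gluing.} Let $\ell_k=\gamma u^+_k$ for $k\ge0$ and $\ell_k=\gamma u^-_k$ for $k\le0$, with $\gamma>0$ chosen so that $\sum_k\ell_k=1$. For $k\ne0$ the three values $\ell_{k-1},\ell_k,\ell_{k+1}$ come from one solution, so $c_k=v_k$, that is, $(L\ell)_k=0$. Then $0\le\langle\ell,L\ell\rangle=\ell_0(L\ell)_0=\ell_0^2(v_0-c_0)$, which gives $d=v_0-c_0\ge0$.
\end{proof}

\subsection{A Denjoy homeomorphism with prescribed gaps}

Let $\theta_k=\theta_0+k\omega$. The points $\theta_k+n$, $(k,n)\in\mathbb{Z}^2$, are distinct and dense in $\mathbb{R}$ because $\omega$ is irrational. We blow up $\theta_k+n$ to an interval of length $\ell_k$. Let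
\[
\Phi(t)=\sum_{k\in\mathbb{Z}}\ell_k\lceil t-\theta_k\rceil .
\]
The series converges uniformly on bounded sets by the exponential decay of $\ell_k$. Each term is nondecreasing and left-continuous, with jumps $\ell_k$ at $\theta_k+\mathbb{Z}$. So $\Phi$ is left-continuous and strictly increasing, $\Phi(t+1)=\Phi(t)+1$, and $\Phi(t^+)-\Phi(t)$ equals $\ell_k$ if $t\in\theta_k+\mathbb{Z}$ and $0$ if $t$ is not of this form.

The intervals $J_t=[\Phi(t),\Phi(t^+)]$ partition $\mathbb{R}$. They are disjoint and ordered like $t$: if $s<r<t$ then $\Phi(s^+)\le\Phi(r)<\Phi(t)$. They cover: given $x$, let $t=\sup\{s:\Phi(s)\le x\}$; then $\Phi(t)\le x$ by left-continuity, and $\Phi(s)>x$ for $s>t$ gives $\Phi(t^+)\ge x$. Define $p:\mathbb{R}\to\mathbb{R}$ by $p=t$ on $J_t$. It is nondecreasing and onto, hence continuous, and $p(x+1)=p(x)+1$. The \emph{gaps} $I_{k,n}=J_{\theta_k+n}$ are pairwise disjoint compact intervals of length $\ell_k$, and all other $J_t$ are points. Let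
\[
\widetilde K=\mathbb{R}\setminus\bigcup_{k,n}\operatorname{int}I_{k,n},\qquad K=\widetilde K/\mathbb{Z}.
\]
The interval $p^{-1}([0,1))=[\Phi(0),\Phi(0)+1)$ has length $1$ and contains exactly one gap $I_{k,n}$ for each $k$, of total length $\sum\ell_k=1$. So the closed set $\widetilde K$ is Lebesgue-null and has empty interior. An isolated point of $\widetilde K$ would be a common endpoint of two distinct gaps, and gaps are disjoint. Hence $K$ is a Cantor set.

Let $h:\mathbb{R}\to\mathbb{R}$ map $J_t$ onto $J_{t+\omega}$: in the only possible way when both are points, and by the increasing affine map $I_{k,n}\to I_{k+1,n}$ on gaps. Then $h$ is an increasing bijection of $\mathbb{R}$, hence a homeomorphism, and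
\begin{equation}\label{eq:h}
h(x+1)=h(x)+1,\qquad h(\widetilde K)=\widetilde K,\qquad p\circ h=p+\omega .
\end{equation}

\begin{lemma}\label{lem:g}
The maps $h$ and $h^{-1}$ are Lipschitz. The $1$-periodic function $g(x)=h(x)+h^{-1}(x)-2x$ is Lipschitz, satisfies $g'=c_k-2$ on $\operatorname{int}I_{k,n}$, and $\int_0^1g=0$.
\end{lemma}

\begin{proof}
Knowing the slope of $h$ on the gaps does not by itself control $h$, which might have a singular part on $\widetilde K$; the normalization $\sum\ell_k=1$ excludes this. For $a<b$, the interval $[h(a),h(b)]$ is the disjoint union of $h([a,b]\cap\widetilde K)\subset\widetilde K$, which is null, and of the intervals $h([a,b]\cap\operatorname{int}I_{k,n})$, whose lengths are $\ell_{k+1}/\ell_k$ times those of $[a,b]\cap\operatorname{int}I_{k,n}$. So $h(b)-h(a)=\int_a^bh'$, where $h'=\ell_{k+1}/\ell_k\le\max v$ on $\operatorname{int}I_{k,n}$. The map $h^{-1}$ preserves $\widetilde K$ and sends $I_{k,n}$ affinely onto $I_{k-1,n}$, so the same computation applies with slope $\ell_{k-1}/\ell_k\le\max v$. The two slopes add up to $c_k$.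

For the mean, let $\phi(x)=h(x)-x$, which is periodic and Lipschitz. The function $h^{-1}(y)-y$ is periodic, so we may integrate it over $[h(0),h(1)]$ and substitute $y=h(x)$:
\[
\int_0^1\bigl(h^{-1}(y)-y\bigr)dy=-\int_0^1\phi\,(1+\phi')\,dx=-\int_0^1\phi\,dx-\tfrac12\bigl[\phi^2\bigr]_0^1=-\int_0^1\phi\,dx .\qedhere
\]
\end{proof}

\subsection{The potential}

For the orbits of $h$ to solve \eqref{eq:EL} we need $V'=g$ along them. Let $V_0(x)=\int_0^xg$, which is periodic because $g$ has mean zero, and $C^1$. Almost every $x$ lies in the interior of a gap $I_{k,n}$, where $v(p(x))=v_k$. By Lemmas~\ref{lem:lengths} and~\ref{lem:g}, $V_0''=v\circ p-2$ almost everywhere off $\bigcup_nI_{0,n}$, and $V_0''=v\circ p-2-d$ in the interior of $I_{0,n}$. The function $v\circ p$ is continuous, so the only obstruction to $V_0\in C^2$ is the defect $d$. Write $I_{0,0}=[a,b]$ and let $\eta$ be the periodic function that vanishes off $\bigcup_nI_{0,n}$ and satisfies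
\[
\eta(x)=\frac d2\,\frac{(x-a)^2(b-x)^2}{(b-a)^2}\qquad\text{on }[a,b].
\]
Then $\eta\ge0$ since $d\ge0$; $\eta$ is $C^1$ with $\eta'$ Lipschitz; $\eta=\eta'=0$ on $\widetilde K$; and the one-sided second derivatives at the ends are $\eta''(a^+)=\eta''(b^-)=d$. Put $V=V_0+\eta$.

\begin{lemma}\label{lem:V}
$V\in C^2(\mathbb{T})$, and for all $x\in\widetilde K$,
\begin{equation}\label{eq:onK}
V(x)=V_0(x),\qquad V'(x)=g(x),\qquad V''(x)=v(p(x))-2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $\zeta=\eta''-d$ on $\operatorname{int}I_{0,n}$ and $\zeta=0$ elsewhere. It is continuous, since $\eta''-d\to0$ at the ends of $I_{0,n}$, and it vanishes on $\widetilde K$. The function $V'=g+\eta'$ is Lipschitz, and its derivative equals $W=v\circ p-2+\zeta$ almost everywhere: off $\bigcup_nI_{0,n}$ both $\eta''$ and $\zeta$ vanish, and inside $I_{0,n}$ the derivative is $v\circ p-2-d+\eta''$. A Lipschitz function is the integral of its derivative, so $V'$ is a primitive of the continuous function $W$. Thus $V\in C^2$ and $V''=W$ everywhere.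
\end{proof}

\subsection{The invariant set and the measure}

The function $x-h^{-1}(x)$ is periodic, so $\Gamma(x)=(x,\,x-h^{-1}(x))$ induces a continuous injective map $\mathbb{T}\to\mathbb{A}$. Let $M=\Gamma(K)$, a Cantor set. For $x\in\widetilde K$, \eqref{eq:onK} gives
\[
X=x+\bigl(x-h^{-1}(x)\bigr)+g(x)=h(x),\qquad Y=X-x=h(x)-h^{-1}(h(x)),
\]
that is, $F_V\circ\Gamma=\Gamma\circ h$ on $\widetilde K$. So $f_V(M)=M$, and $\Gamma$ conjugates $h|_K$ to $f_V|_M$. Let $\varpi(x,y)=p(x)\bmod1$. The relation $\varpi\circ f_V=\varpi+\omega$ follows from \eqref{eq:h}, and (c) is the last part of \eqref{eq:onK}.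

Let $m$ be the Lebesgue--Stieltjes measure of $p$, so $m([s,t))=p(t)-p(s)$; it is periodic and defines a probability measure on $\mathbb{T}$.
\begin{itemize}
\item \emph{Invariance.} $m([h(s),h(t)))=p(h(t))-p(h(s))=p(t)-p(s)$ by \eqref{eq:h}.
\item \emph{Support.} Since $p$ is continuous, $m$ has no atoms; since $p$ is constant on gaps, gaps are $m$-null. If $p$ is constant near $x$, then $x$ is interior to some $J_t$, so $x\notin\widetilde K$. Hence every neighborhood of a point of $\widetilde K$ has positive measure, and $\operatorname{supp}m=K$.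
\item \emph{Image.} $m(p^{-1}[s,t))=m([\Phi(s),\Phi(t)))=t-s$, so $p_*m$ is Lebesgue measure.
\item \emph{Ergodicity.} Remove from $\widetilde K$ the countable, hence $m$-null, set of gap endpoints. On what remains, $p$ is a bijection onto $\mathbb{R}\setminus\{\theta_k+n\}$ whose inverse is the monotone, hence Borel, function $\Phi$. So $(K,h,m)$ is isomorphic to the rotation by $\omega$ with Lebesgue measure, which is ergodic.
\end{itemize}
Let $\mu=\Gamma_*m$. It is $f_V$-invariant and ergodic, its support is $M$, and $\varpi_*\mu$ is Lebesgue measure. Along an orbit $x_n=h^n(x_0)$ we have $p(x_n)=p(x_0)+n\omega$, and $p(x)-x$ is bounded, so $(x_n-x_0)/n\to\omega$. This proves (a) and (b).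

\subsection{Minimality}

The second-order condition $L\ge0$ is only necessary, and we need global minimality. It comes from the auxiliary potential $V_0$, for which every orbit of $h$, including those in the gaps, solves \eqref{eq:EL}. Adding a term $U(x)-U(X)$ to the generating function changes the action of a segment only through its endpoints, so it does not change which segments minimize. We choose $U$ with $U'(x)=x-h^{-1}(x)$, the ordinate of the curve $\Gamma$; the modified function is then minimal exactly along $X=h(x)$.

\begin{lemma}\label{lem:min}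
Let $S_0(x,X)=\frac12(X-x)^2+V_0(x)$ and $U(x)=\int_0^x(s-h^{-1}(s))\,ds$. There is a constant $c$ such that $S_0(x,X)\ge c+U(X)-U(x)$ for all $x,X\in\mathbb{R}$, with equality when $X=h(x)$.
\end{lemma}

\begin{proof}
The function $G(x,X)=S_0(x,X)+U(x)-U(X)$ is $C^1$, with
\begin{align*}
\partial_XG&=(X-x)-\bigl(X-h^{-1}(X)\bigr)=h^{-1}(X)-x,\\
\partial_xG&=-(X-x)+g(x)+x-h^{-1}(x)=h(x)-X .
\end{align*}
For fixed $x$, $\partial_XG$ is negative for $X<h(x)$ and positive for $X>h(x)$, so $G(x,X)\ge G(x,h(x))$. The function $x\mapsto G(x,h(x))$ is locally Lipschitz because $h$ is Lipschitz. Wherever $h$ is differentiable, its derivative is $\partial_xG+h'(x)\,\partial_XG$ evaluated at $(x,h(x))$, where both partial derivatives vanish. So it is a constant $c$.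
\end{proof}

Since $S_V(x,X)=S_0(x,X)+\eta(x)$ and $\eta\ge0$, every sequence $(z_m,\dots,z_n)$ satisfies
\[
\sum_{k=m}^{n-1}S_V(z_k,z_{k+1})\ \ge\ \sum_{k=m}^{n-1}S_0(z_k,z_{k+1})\ \ge\ (n-m)c+U(z_n)-U(z_m).
\]
The right side depends only on the endpoints. For $z_k=h^k(x)$ with $x\in\widetilde K$, the first inequality is an equality because $\eta=0$ on the $h$-invariant set $\widetilde K$, and the second is an equality by Lemma~\ref{lem:min}. These sequences are the abscissas of the lifted orbits in $M$. So every orbit in $M$ is minimizing, and Proposition~\ref{prop:real} is proved.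

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $v=q-E_0(q)$. By Lemma~\ref{lem:bottom}, $L^v_\theta\ge0$ for all $\theta$, and $\Lambda(v)>0$ by assumption. Take $V,\mu,M,\varpi$ from Proposition~\ref{prop:real} and write $f=f_V$. Part (a) gives the rotation number and the shape of the support. By \eqref{eq:conj}, (b) and (c),
\begin{equation}\label{eq:cocycle}
P\,Df^n(z)\,P^{-1}=A^v_n(\varpi(z))\qquad(z\in M,\ n\ge1).
\end{equation}

\emph{The exponent.} By \eqref{eq:cocycle}, $\|Df^n(z)\|$ and $\|A^v_n(\varpi(z))\|$ differ by a factor at most $\|P\|^2$. Since $\varpi_*\mu$ is Lebesgue measure, (K) gives $\frac1n\log\|A^v_n(\varpi(z))\|\to\Lambda(v)$ for $\mu$-almost every $z$, and \eqref{eq:lambda} yields $\lambda(\mu)=\Lambda(v)$.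

\emph{Failure of uniform hyperbolicity.} Suppose $M$ is uniformly hyperbolic, with constants $C,\kappa$. Fix $z\in M$, let $\theta=\varpi(z)$ and $v_k=v(\theta+k\omega)$, and put $E^s_k=PE^s(f^kz)$, $E^u_k=PE^u(f^kz)$. By \eqref{eq:cocycle}, $T_k=P\,Df(f^kz)\,P^{-1}$. So the splittings $E^s_k\oplus E^u_k$ are invariant under the $T_k$ and satisfy the contraction estimates of Lemma~\ref{lem:dichotomy} with $\|P\|^2C$ in place of $C$. The projections of a continuous splitting depend continuously on the point, so they are bounded on the compact set $M$, and so are their conjugates by $P$. Lemma~\ref{lem:dichotomy} bounds $\|L^v_\theta\psi\|$ away from $0$ on finitely supported unit vectors, contradicting Lemma~\ref{lem:bottom}. This proves Theorem~\ref{thm:main}. \qed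

\begin{remark}[The hypotheses]\label{rem:hyp}
Irrationality of $\omega$ makes $E_0$ independent of $\theta$, the blown-up points distinct and dense, and the rotation ergodic; Theorem~\ref{thm:range} shows that it cannot be dropped. Continuity of $q$ gives Lemma~\ref{lem:bottom} and the continuity of $V''$. In Proposition~\ref{prop:real}, the assumption $\Lambda(v)>0$ serves only to produce summable lengths, and there are none when $v\equiv2$. The choice of the energy is pinned from both sides. If $v=q-E$ with $E>E_0(q)$, then $\langle\psi,L^v_\theta\psi\rangle<0$ for some finitely supported $\psi$, whatever $\theta$, so by \eqref{eq:second} no minimizing orbit of a map $f_V$ has $2+V''(x_k)=v(\theta+k\omega)$. If $E<E_0(q)$, the support may be uniformly hyperbolic, as in Section~\ref{sec:example}.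
\end{remark}

\section{Rotation numbers and exponents: proof of Theorem~\ref{thm:range}}\label{sec:range}

\subsection{Rational rotation number}

We use a standard fact of Aubry--Mather theory. The support of a minimizing ergodic measure is contained in an Aubry--Mather set $\Sigma$. This is a compact $f$-invariant set on which the projection $(x,y)\mapsto x$ to $\mathbb{T}$ is injective and on which $f$ acts through a circle homeomorphism: there is an increasing homeomorphism $\chi$ of $\mathbb{R}$ with $\chi(x+1)=\chi(x)+1$ such that $X(x,y)=\chi(x)$ for every $(x,y)\in\mathbb{R}^2$ lying over $\Sigma$.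

Let $\mu$ be a minimizing ergodic measure with $\rho(\mu)=r/s$, where $r\in\mathbb{Z}$ and $s\ge1$, and with $\lambda(\mu)>0$. We show that $\operatorname{supp}\mu$ is a periodic orbit; Lemma~\ref{lem:periodic} then makes it uniformly hyperbolic. Let $\Xi=\chi^s-r$, an increasing homeomorphism commuting with integer translations.

First, $\Xi$ has a fixed point. Otherwise the periodic function $\Xi(x)-x$ has a constant sign and is bounded away from $0$. If $\Xi(x)-x\ge\delta>0$, then $\chi^{sj}(x)-x\ge j(r+\delta)$ for all $x$ and $j\ge1$; if $\Xi(x)-x\le-\delta$, then $\chi^{sj}(x)-x\le j(r-\delta)$. Either contradicts $(x_n-x_0)/n\to r/s$ along almost every orbit.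

The set $\operatorname{Fix}\Xi$ is thus nonempty, closed and invariant under integer translations. A point $x\notin\operatorname{Fix}\Xi$ lies in a bounded component $(a,b)$ of the complement, and $\Xi^j(x)$ converges monotonically to $a$ or $b$. Modulo $1$ this limit differs from $x$, so $x$ is not recurrent for the circle map induced by $\Xi$. That map preserves the projection of $\mu$ to $\mathbb{T}$, so by Poincar\'e's recurrence theorem almost every $x$ is fixed by $\Xi$. Since the projection is injective on $\Sigma$, we get $f^s(z)=z$ for $\mu$-almost every $z$. For an ergodic measure, almost every orbit is dense in the support; a finite dense orbit is the whole support.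

\subsection{Irrational rotation number}

Let $\rho\notin\mathbb{Q}$ and $\Lambda>0$. Take $\omega=\rho$, $\beta=e^{\Lambda}>1$, $q(\theta)=2\beta\cos2\pi\theta$, $E_0=E_0(q)$ and $v=q-E_0$. Lemma~\ref{lem:herman} gives only $\Lambda(v)\ge\Lambda$; for equality we use the following theorem of Bourgain and Jitomirskaya \cite{BJ}. For every irrational $\omega$, consider the almost Mathieu operator
\[
(H_\theta\psi)_k=\psi_{k+1}+\psi_{k-1}+2\beta\cos\bigl(2\pi(\theta+k\omega)\bigr)\psi_k ;
\]
at every energy $E$ of its spectrum, the Lyapunov exponent of the equation $H_\theta\psi=E\psi$, that is, of the cocycle $A'_E(\theta)=\begin{pmatrix}E-q(\theta)&-1\\1&0\end{pmatrix}$, equals $\max(0,\log\beta)$.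

The unitary map $\psi_k\mapsto(-1)^k\psi_k$ conjugates $L^q_\theta$ to $H_\theta$, so by Lemma~\ref{lem:bottom} the energy $E_0$ is in the spectrum of $H_\theta$ for every $\theta$. With $D=\operatorname{diag}(1,-1)$,
\[
-D\,A^v(\theta)\,D=-\begin{pmatrix}v(\theta)&1\\-1&0\end{pmatrix}=A'_{E_0}(\theta),
\]
so the products of the two cocycles have equal norms, and $\Lambda(v)=\log\beta=\Lambda$. Theorem~\ref{thm:main} provides a twist map and a minimizing ergodic measure with rotation number $\rho$, exponent $\Lambda$, and support that is not uniformly hyperbolic. This completes the proof of Theorem~\ref{thm:range}. \qed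

\begin{thebibliography}{9}

\bibitem{Arnaud}
Marie-Claude Arnaud, \emph{Lyapunov exponents for conservative twisting dynamics: a survey}, arXiv:1410.1834 (2014).

\bibitem{BJ}
Bourgain and Jitomirskaya, \emph{Continuity of the Lyapunov exponent for quasiperiodic operators with analytic potential}, J. Stat. Phys. 108 (2002) 1203--1218.

\end{thebibliography}
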